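# Gaps between squares modulo $M$ and Arnold's stochasticity parameter

## 1. Six squares on a circle of length 15

Take $M=15$. By the Chinese remainder theorem a residue is a square modulo $15$ exactly when it is a square modulo $3$ (residues $0,1$) and modulo $5$ (residues $0,1,4$). So there are $2\cdot 3=6$ squares, namely
$$R_{15}=\{0,1,4,6,9,10\}.$$
Walk once around the circle $\mathbb Z_{15}$. The distances between consecutive squares are $1,3,2,3,1$ and then $5$, from $10$ back to $15\equiv 0$. The sum of their squares is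
$$1+9+4+9+1+25=49 .$$
Is $49$ large or small? If six gaps of total length $15$ could all be equal, the sum would be $15^2/6=37.5$. For six consecutive points it would be $5\cdot 1+10^2=105$. A neutral yardstick is the average of the same quantity over all $\binom{15}{6}=5005$ six-point subsets. We shall see that this average is $375/7\approx 53.6$, so the squares modulo $15$ are slightly more evenly spread than a typical set of their size.

**Definition 1.** Let $U=\{0\le u_1<\dots<u_k<n\}$ be a subset of $\mathbb Z_n=\mathbb Z/n\mathbb Z$ with $k\ge 2$. Its consecutive distances (gaps) are $s_i=u_{i+1}-u_i$ for $i<k$, and $s_k=u_1+n-u_k$. Following Arnold, the *stochasticity parameter* of $U$ is $S(U)=\sum_{i=1}^k s_i^2$. We write $s(k)=s(k,\mathbb Z_n)$ for the average of $S(U)$ over all $k$-element subsets $U\subseteq\mathbb Z_n$. Finally $R_M=\{a^2:a\in\mathbb Z_M\}$.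

If $|U|=1$, we also say that $U$ has the single gap $s_1=n$. For $M\ge2$ the set $R_M$ contains $0$ and $1$, so $|R_M|\ge2$.

It pays to translate gaps into empty windows. For a nonempty $U\subseteq\mathbb Z_n$ and an integer $h\ge 0$, let $P_U(h)$ be the proportion of $x\in\mathbb Z_n$ such that none of $x+1,\dots,x+h$ lies in $U$. Write $t_+=\max(t,0)$.

**Lemma 1 (gaps and empty windows).** Let $U\subseteq \mathbb Z_n$ be nonempty with gaps $s_i$.

(a) $nP_U(h)=\sum_i(s_i-h)_+$ for all $h\ge0$.

(b) $\sum_i s_i^2=n\big(2\sum_{h\ge0}P_U(h)-1\big)$.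

(c) For $\gamma\ge2$, $\ \sum_i s_i^\gamma\le 2^\gamma(\gamma-1)\,n\sum_{h\ge0}(h+1)^{\gamma-2}P_U(h)$.

(d) If $U\subseteq V$ and $\gamma\ge1$, then the sum of $\gamma$-th powers of the gaps of $V$ is at most that of $U$.

*Proof.* (a) Every $x$ is uniquely $x=a+r$ with $a\in U$, $0\le r<s$, where $s$ is the gap that follows $a$. The window $x+1,\dots,x+h$ avoids $U$ if and only if $r+h<s$. This leaves $(s-h)_+$ values of $r$.

(b) Sum (a) over $h$, using $\sum_{h\ge0}(s-h)_+=s(s+1)/2$ and $\sum_i s_i=n$.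

(c) Since $\gamma\ge2$, the function $t\mapsto t^{\gamma-2}$ is nondecreasing, so
$$\sum_{h\ge0}(h+1)^{\gamma-2}(s-h)_+\ \ge\ \frac s2\sum_{0\le h\le s/2}(h+1)^{\gamma-2}\ \ge\ \frac s2\int_0^{s/2}t^{\gamma-2}\,dt=\frac s2\cdot\frac{(s/2)^{\gamma-1}}{\gamma-1}.$$
Hence $s^\gamma\le 2^\gamma(\gamma-1)\sum_h(h+1)^{\gamma-2}(s-h)_+$. Sum over the gaps and use (a).

(d) Deleting a point merges two gaps $s,s'$ into $s+s'$, and $(s+s')^\gamma\ge s^\gamma+s'^\gamma$. $\square$

In the example with $h=2$, part (a) predicts $(3-2)+(3-2)+(5-2)=5$ empty windows. They are those with $x=1,6,10,11,12$.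

Part (b) gives the average at once. For a random $k$-subset, a fixed window of length $h\le n$ is empty with probability $\binom{n-h}{k}/\binom nk$. Also $\sum_{h=0}^n\binom{n-h}{k}=\binom{n+1}{k+1}=\frac{n+1}{k+1}\binom nk$. Therefore
$$s(k)=n\Big(\frac{2(n+1)}{k+1}-1\Big)=\frac{n(2n-k+1)}{k+1}.\tag{1}$$
For $n=15,k=6$ this is $15\cdot25/7=375/7$.

Let us try some more moduli.

* $M=7$: $R_7=\{0,1,2,4\}$ has gaps $1,1,2,3$, so $S=15$, against $s(4)=77/5=15.4$.
* $M=16$: $R_{16}=\{0,1,4,9\}$ has gaps $1,3,5,7$, so $S=84$, against $s(4)=92.8$.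
* $M=105$: keep those numbers below $105$ that lie in $R_{15}$ modulo $15$ and in $\{0,1,2,4\}$ modulo $7$. The list is
$$0,1,4,9,15,16,21,25,30,36,39,46,49,51,60,64,70,79,81,84,85,91,99,100,$$
which has $24=2\cdot3\cdot4$ members. The squared gaps add up to $599$, against $s(24)=105\cdot187/25=785.4$.

By Cauchy–Schwarz, $M^2=(\sum s_i)^2\le kS(R_M)$ with $k=|R_M|$, so $S(R_M)\ge M^2/k$. By (1) the ratio $S(R_M)/s(k)$ is at least $\frac{M^2}{k}\cdot\frac{k+1}{2M^2}>\frac12$. So the ratio cannot get small. Can it get arbitrarily large? That would require a few gaps far longer than the average gap $M/k$. This is the problem of these notes: *is*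
$$\varlimsup_{M\to\infty}\frac{S(R_M)}{s(|R_M|)}$$
*finite?* It comes from Mikhail R. Gabdullin, "The stochasticity parameter of quadratic residues", arXiv:2010.04982 (2020). Among the facts that accompany it are these. The lower limit of the ratio is less than $1$ and the upper limit exceeds $1$; along primes, $S(R_p)=s(|R_p|)(1+o(1))$; for square-free $M$ there is an upper bound for $S(R_M)$ with a factor $\log M$, namely
$$S(R_M)\ll M\,2^{\omega(M)}\log M\prod_{p\mid M}\Big(1+\frac1{\sqrt p}\Big)\Big(1-\frac1p\Big),$$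
where $\omega(M)$ is the number of distinct primes that divide $M$.

## 2. Two theorems on the gaps of $R_M$, and the tools

The answer is yes.

**Theorem 1.** There is an absolute constant $C$ with $S(R_M)\le C\,M^2/|R_M|$ for all $M\ge 2$. Consequently $S(R_M)/s(|R_M|)\le 2C$ for all $M\ge2$, so the limsup is finite.

The consequence is immediate. For $k\le n$, (1) gives $s(k)\ge\frac{n^2}{k+1}\ge\frac{n^2}{2k}$.

**Theorem 2.** Let $s_1,\dots,s_k$, $k=|R_M|$, be the consecutive distances of $R_M$.

(a) For every $0<\gamma<3$ there is $C_\gamma$ such that for all $M\ge2$: $\ \frac1k\sum_{i}\big(\frac{k s_i}{M}\big)^\gamma\le C_\gamma.$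

(b) As $\omega(M)\to\infty$ ($M$ arbitrary, not necessarily square-free), $\frac1k\#\{i: ks_i/M>\lambda\}\to e^{-\lambda}$ for every $\lambda>0$, and $\frac1k\sum_i (ks_i/M)^\gamma\to\Gamma(\gamma+1)$ for every $0<\gamma<3$. In particular $S(R_M)/s(|R_M|)\to1$ as $\omega(M)\to\infty$.

Theorem 1 is the case $\gamma=2$ of Theorem 2(a). We prove 2(a) in Sections 4–9 and 2(b) in Section 10.

We write $\chi_p=(\frac{\cdot}{p})$ for the Legendre symbol, with $\chi_p(z)=0$ when $p\mid z$. For odd square-free $d$ put $\chi_d=\prod_{p\mid d}\chi_p$. For $d>1$ this is a primitive character of conductor $d$, being a product of primitive characters of distinct prime moduli. The notation $f\ll g$ means $|f|\le Cg$, with subscripts for the parameters on which $C$ may depend. Three facts are used.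

**Weil's bound.** Let $p$ be an odd prime. If $f\in\mathbb F_p[X]$ is not a constant times a square in $\overline{\mathbb F}_p[X]$ and has at most $m$ distinct roots in $\overline{\mathbb F}_p$, then $\big|\sum_{z\in\mathbb F_p}\chi_p(f(z))\big|\le m\sqrt p$.

**Burgess' bound** (Burgess, Proc. LMS 1963; Iwaniec–Kowalski, *Analytic Number Theory*, Thm 12.6). For $r\ge1$, $\varepsilon>0$, a primitive character $\chi$ of cube-free conductor $q>1$, and any $H\ge1$ consecutive integers, $\big|\sum\chi(n)\big|\le C(r,\varepsilon)H^{1-1/r}q^{\frac{r+1}{4r^2}+\varepsilon}$.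

**Divisor bound.** For $C'\ge1$, $\varepsilon>0$ and every integer $m\ge1$, $C'^{\,\omega(m)}\ll_{C',\varepsilon}m^\varepsilon$. Indeed each prime factor $p\ge C'^{1/\varepsilon}$ of $m$ satisfies $C'\le p^\varepsilon$, and there are only $O_{C',\varepsilon}(1)$ other primes.

Weil's bound gives cancellation on average over all windows. Burgess' bound gives it in each single window, but only if the window is long compared with the conductor.

## 3. Prime moduli: two moments and one pointwise bound

Let $M=p$ be an odd prime, $1\le h\le p$, and $X(x)=\sum_{m\le h}\chi_p(x+m)$. If $x+1,\dots,x+h$ all miss $R_p$ (which contains $0$), then every symbol is $-1$ and $X(x)=-h$. So by Markov's inequality $P_{R_p}(h)\le h^{-2j}\,\mathbf E X^{2j}$ for every $j\ge1$, with $x$ uniform in $\mathbb Z_p$.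

*Second moment.* We have $\sum_x\chi_p(x)^2=p-1$ and $\sum_x\chi_p(x)\chi_p(x+a)=-1$ for $p\nmid a$. Hence
$$\mathbf E X^2=h\Big(1-\frac1p\Big)-\frac{h(h-1)}p=h-\frac{h^2}p,\qquad P_{R_p}(h)\le\frac1h-\frac1p .$$
Lemma 1(b) then yields $S(R_p)\le p\big(2(1+\log p)-1\big)=p(1+2\log p)$. The target is $O(p)$. The sum $\sum 1/h$ loses a logarithm.

*Fourth moment.* In $\mathbf EX^4=\sum_{m\in[1,h]^4}\mathbf E\chi_p\big(\prod_i(x+m_i)\big)$, at most $3h^2$ tuples have every value occurring an even number of times. For any other tuple the polynomial $\prod(X+m_i)$ has a root of odd multiplicity, provided $h<p$, and Weil's bound gives at most $4p^{-1/2}$. So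
$$P_{R_p}(h)\le 3h^{-2}+4p^{-1/2}.$$
The first term is summable. The second does not decay in $h$; it does no harm for $h<\sqrt p$, and it is useless when summed up to $p$.

*Long windows.* Burgess' bound with $r=2$, $\varepsilon=\frac1{32}$ gives $|X|\ll h^{1/2}p^{7/32}$ for every $x$. If $h\ge\sqrt p$, then $|X|/h\ll p^{7/32-1/4}=p^{-1/32}$, so for $p\ge p_0$ no window of length $h\ge\sqrt p$ is empty. Therefore
$$S(R_p)\le2p\Big(1+\sum_{1\le h<\sqrt p}\big(3h^{-2}+4p^{-1/2}\big)\Big)\le2p(1+5+4)=20p\qquad(p\ge p_0).$$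
Since $p^2/|R_p|=2p^2/(p+1)\ge p$, this is Theorem 1 for primes.

The lesson is a division of labor. For a conductor $d$ and a window length $h$, Weil on average is good when $d$ is large compared with a power of $h$, and Burgess is good when $d$ is small compared with $h^4$. For a prime modulus there is one conductor, and we switch tools as $h$ grows. For composite $M$ many conductors are present at once.

## 4. A set inside $R_M$ defined by conditions modulo primes

We first replace $R_M$ by a subset of comparable density that only sees residues modulo primes, apart from a bounded factor.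

**Definition 2 (local set).** Fix $q_0\ge1$ and a nonempty $B\subseteq\mathbb Z_{q_0}$. Let $Q$ be odd, square-free and coprime to $q_0$, with signs $\eta_p=\pm1$ for $p\mid Q$. Put $n=q_0Q$ and
$$A=\{z\in\mathbb Z_n:\ z\bmod q_0\in B;\ \forall p\mid Q:\ \chi_p(z)=1\ \text{or}\ (\eta_p=+1\text{ and }p\mid z)\}.$$
Thus at $p$ we allow the nonzero squares, and also $0$ when $\eta_p=+1$. The density of the local condition at $p$ is
$$\delta_p=\tfrac12\Big(1+\frac{\eta_p}p\Big)\in\big[\tfrac13,\tfrac23\big].$$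
With $\delta_0=|B|/q_0$, the Chinese remainder theorem gives $\delta:=|A|/n=\delta_0\prod_{p\mid Q}\delta_p>0$.

The main estimate is the following.

**Proposition 1.** Let $2\le\gamma<3$, and let $s_i$ be the gaps of $A$ in $\mathbb Z_n$. Then $\sum_is_i^\gamma\ll_{\gamma,q_0}n\,\delta^{1-\gamma}$.

*Example.* Let $M=45$, $q_0=1$, $Q=15$, $\eta_3=-1$, $\eta_5=+1$. Then $A=\{1,4,10\}\subseteq\mathbb Z_{15}$ and $\delta=\frac13\cdot\frac35=\frac15$. The preimage of $A$ in $\mathbb Z_{45}$ has nine elements, all of them squares modulo $45$. The three squares left out are $0,9,36$, those divisible by $9$.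

**Proof of Theorem 1 and Theorem 2(a) from Proposition 1.**

**Step 1 (choosing the local set).** This step attaches a local set to $M$. Let $v=v_2(M)$, $q_0=2^{\min(v,3)}$, and let $B$ be the class of $1$ modulo $q_0$. Let $Q$ be the product of the odd primes dividing $M$, with $\eta_p=+1$ if $p\,\|\,M$ and $\eta_p=-1$ if $p^2\mid M$. As $q_0\in\{1,2,4,8\}$, constants depending on $q_0$ may be taken absolute. Since $q_0Q\mid M$, we can let $\tilde A\subseteq\mathbb Z_M$ be the preimage of $A$. Its density is $\delta$.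

**Step 2 ($\tilde A\subseteq R_M$).** This step lets us use Lemma 1(d). Let $x\in\tilde A$, and let $p\mid M$ be odd. If $p\nmid x$, then $\chi_p(x)=1$, and $x$ is a square modulo $p^{v_p(M)}$ by Hensel's lemma. If $p\mid x$, then $\eta_p=+1$, so $p\,\|\,M$ and $x\equiv0^2\pmod p$. At the prime $2$, an integer $\equiv1$ modulo $2^{\min(v,3)}$ is a square modulo $2^v$: for $v\le3$ it is $\equiv1$ modulo $2^v$, and for $v>3$ this is the fact that integers $\equiv1\pmod8$ are $2$-adic squares. By the Chinese remainder theorem $x\in R_M$.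

**Step 3 ($|R_M|/M\le C_1\delta$).** This step shows that little density was lost. If $p\,\|\,M$ is odd, the density of squares modulo $p$ is $\frac12(1+\frac1p)=\delta_p$. If $p$ is odd and $a=v_p(M)\ge2$, the unit squares modulo $p^a$ have density $\frac12(1-\frac1p)=\delta_p$, and the non-unit squares are divisible by $p^2$. So the density of squares is at most
$$\delta_p+p^{-2}\le\delta_p(1+3/p^2),\tag{2}$$
because $\delta_p\ge\frac13$. At $2$, the density of squares divided by $1/q_0$ is at most $q_0\le8$. Take $C_1=8\prod_p(1+3/p^2)$.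

**Step 4 (conclusion).** The gaps of $\tilde A$ are those of $A$, each repeated $M/n$ times, where $n=q_0Q$. By Lemma 1(d) and Proposition 1, for $2\le\gamma<3$,
$$\sum_{R_M}s_i^\gamma\le\sum_{\tilde A}s_i^\gamma=\frac Mn\sum_As_i^\gamma\ll_\gamma M\delta^{1-\gamma}\ll_\gamma M\Big(\frac M{|R_M|}\Big)^{\gamma-1}=|R_M|\Big(\frac M{|R_M|}\Big)^\gamma .$$
For $\gamma=2$ this is Theorem 1. For $\gamma\in[2,3)$ it is Theorem 2(a). For $0<\gamma<2$, with $t_i=ks_i/M$, the power-mean inequality $\frac1k\sum t_i^\gamma\le\big(\frac1k\sum t_i^2\big)^{\gamma/2}$ reduces to $\gamma=2$. $\blacksquare$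

Everything now rests on Proposition 1.

## 5. Expanding the indicator in conductors

From here to the end of Section 9 the local set $A$ is fixed. Implied constants may depend on $q_0$, but never on $Q$, the signs, or $h$.

The indicator of the condition at $p$ is $f_p=\frac12(1+\chi_p+\eta_p1_{p\mid z})$. Indeed for $p\nmid z$ it is $\frac12(1+\chi_p(z))$, and for $p\mid z$ it is $\frac12(1+\eta_p)$. Normalize to mean $1$: put $F_0=1_B/\delta_0\le q_0$ and
$$F_p=\frac{f_p}{\delta_p}=1+g_p,\qquad g_p=a_p\Big(\chi_p+\eta_p\big(1_{p\mid z}-\tfrac1p\big)\Big),\qquad a_p=\Big(1+\frac{\eta_p}p\Big)^{-1}\le\tfrac32 .\tag{3}$$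
The function $g_p$ has mean $0$ modulo $p$. As $0\le F_p\le3$, we have $|g_p|\le2$. For $p=3$, $\eta_3=+1$, for instance, $a_3=\frac34$ and $g_3$ takes the values $\frac12,\frac12,-1$ at $0,1,2$.

For $d\mid Q$ write $g_d=\prod_{p\mid d}g_p$, $g_1=1$, and similarly $a_d,\eta_d$. Multiplying out,
$$F:=\frac{1_A}\delta=F_0\prod_{p\mid Q}(1+g_p)=F_0\sum_{d\mid Q}g_d .\tag{4}$$
We let $\mathbf E,\mathbf P$ refer to $x$ uniform in $\mathbb Z_n$, and put
$$N=N(x,h)=\#\{1\le m\le h:\ x+m\in A\},\qquad \frac N\delta=\sum_{m\le h}F(x+m),\qquad \nu=h\delta=\mathbf EN.$$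
Then $P_A(h)=\mathbf P(N=0)$, and by Lemma 1(c) we need to bound this for windows longer than the mean gap $1/\delta$.

*Where each tool alone stops.* Suppose we use only moments of $N/\delta-h$, as in the prime case. Among the terms of the fourth moment are $\mathbf E\prod_{i\le4}g_p(x+m_i)$ with four distinct shifts. Weil's bound gives $O(p^{-1/2})$ for such a term when the shifts are distinct modulo $p$. There are about $h^4$ such tuples, so after division by $h^4$ the bound on $\mathbf P(N=0)$ contains $p^{-1/2}$, which does not decay in $h$. For a prime modulus this was used only when $p>h^2$. Now $p$ may be $3$. Suppose instead that we use only Burgess' bound. It is useful for conductors $d\le h^{4-\kappa}$, but $Q$ need not be bounded by any fixed power of the relevant $h$. If $Q$ consists of $w$ primes, all larger than $e^{w^2}$, then $1/\delta\le q_03^w$ while $Q>e^{w^3}$.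

*The split.* We sort the terms of (4) by the size of $d$. Fix $\kappa\in(0,1]$, put $D=h^{4-\kappa}$, and write
$$F=F_0+L+G,\qquad L=F_0\sum_{1<d\le D}g_d,\qquad G=F_0\sum_{d>D}g_d,\qquad T(x)=\sum_{m\le h}G(x+m),\tag{5}$$
where $d$ runs over divisors of $Q$. Burgess will show that $L$ is negligible in *every* window. For $G$ we use high moments, and there Weil saves $D^{-1/2}=h^{-2+\kappa/2}$. The budget is as follows. To bound $\sum_hh^{\gamma-2}\mathbf P(N=0)$ we need $\sum_hh^{\gamma-2}D^{-1/2}$ to converge with a little room, so the exponent of $D$ must exceed $2(\gamma-1)$. Burgess wants it below $4$. For $\gamma=2$ there is plenty of room, and $\gamma=3$ is exactly where the room disappears.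

**Standing assumption.** From now on $h\ge1$ is an integer with $h\ge\delta^{-1/2}$. Since $\delta\le(2/3)^{\omega(Q)}$, this gives
$$\omega(Q)\le\frac{2\log h}{\log(3/2)}\le5\log h .\tag{6}$$
The purpose of (6) is to make sums over divisors of $Q$ cost only small powers of $h$.

**Lemma 2.** For $w>0$, $0<\sigma<1$, $\tau>0$: $\ \prod_{p\mid Q}(1+wp^{-\sigma})\ll_{w,\sigma,\tau}h^\tau$. Hence, for $w\ge1$ and $0<\tau\le1$: (i) $\sum_{d\mid Q,\,d\le h^4}w^{\omega(d)}\ll_{w,\tau} h^\tau$; (ii) $2^{\omega(Q)}\ll_\tau\delta^{-1}h^\tau$.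

*Proof.* The $j$-th smallest prime factor of $Q$ is at least $j$. So the logarithm of the product is at most
$$w\sum_{p\mid Q}p^{-\sigma}\le w\sum_{j\le\omega(Q)}j^{-\sigma}\le\frac{w}{1-\sigma}\,\omega(Q)^{1-\sigma}\ll_{w,\sigma}(\log h)^{1-\sigma}\le\tau\log h+O_{w,\sigma,\tau}(1),$$
where the implied constant in $\ll$ has been absorbed in the last step, since $1-\sigma<1$. For (i), insert $1\le(h^4/d)^\sigma$: the sum is at most $h^{4\sigma}\prod_{p\mid Q}(1+wp^{-\sigma})$, and $\sigma=\tau/8$ gives $h^{\tau/2}\cdot O(h^{\tau/2})$. For (ii), $2=\delta_p^{-1}(1+\eta_p/p)$, so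
$$2^{\omega(Q)}=\prod_{p\mid Q}\delta_p^{-1}\Big(1+\frac{\eta_p}p\Big)\le\delta^{-1}\prod_{p\mid Q}\Big(1+\frac1p\Big),$$
and $1+1/p\le1+p^{-1/2}$. $\square$

Since $|g_d|\le2^{\omega(d)}$ and $D\le h^4$, part (i) with $w=2$ gives, for every $\tau\in(0,1]$,
$$|L|\ll_\tau h^\tau\quad\text{pointwise}.\tag{7}$$

## 6. Small conductors: Burgess in every window

**Lemma 3.** There is $c=c(\kappa)\in(0,\frac12]$ with $\big|\sum_{m\le h}L(x+m)\big|\ll_\kappa h^{1-c}$ for **all** $x$.

*Proof.* Let $I=(x,x+h]$ (lift $x$ to an integer) and let $1<d\le D$, $d\mid Q$.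

**Step 1 (expanding $g_d$).** We write $g_d$ in terms of characters and divisibility conditions. By (3), each prime of $d$ contributes $\chi_p$, or $\eta_p1_{p\mid z}$, or $-\eta_p/p$, so
$$g_d(z)=a_d\sum_{d_1d_2d_3=d}\eta_{d_2d_3}\,\chi_{d_1}(z)\,1_{d_2\mid z}\,\frac{\mu(d_3)}{d_3},$$
with $\mu$ the Möbius function. Fix $\beta\in B$ and consider only $z\in I$ with $z\equiv\beta\pmod{q_0}$. There are at most $q_0$ choices of $\beta$, and $F_0\le q_0$.

**Step 2 (terms with $d_1>1$).** Here the character oscillates. The conditions $z\equiv\beta\ (q_0)$ and $d_2\mid z$ describe a progression $z=z_0+q_0d_2s$, with $s$ in a possibly empty set of at most $h$ consecutive integers. As $(q_0d_2,d_1)=1$, we have $\chi_{d_1}(z)=\chi_{d_1}(q_0d_2)\chi_{d_1}(s+c')$, where $c'$ is an integer with $q_0d_2c'\equiv z_0\pmod{d_1}$. The character $\chi_{d_1}$ is primitive of square-free conductor $d_1\le d$, so Burgess' bound gives $\ll_{r,\varepsilon}h^{1-1/r}d^{\frac{r+1}{4r^2}+\varepsilon}$ for each such sum. The absolute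 values of the coefficients add up to at most $a_d\prod_{p\mid d}(2+\frac1p)\le(\frac32\cdot\frac73)^{\omega(d)}\le5^{\omega(d)}$.

**Step 3 (terms with $d_1=1$).** Here nothing oscillates, but the main terms cancel. There are $\frac h{q_0d_2}+O(1)$ values $z\in I$ with $z\equiv\beta\ (q_0)$, $d_2\mid z$, so together these terms give
$$a_d\eta_d\sum_{d_2d_3=d}\frac{\mu(d_3)}{d_3}\Big(\frac h{q_0d_2}+O(1)\Big)=a_d\eta_d\,\frac{h}{q_0d}\sum_{d_3\mid d}\mu(d_3)+O\Big(a_d\prod_{p\mid d}\big(1+\tfrac1p\big)\Big).$$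
The first sum is $0$ because $d>1$, and the error is $\ll(\frac32\cdot\frac43)^{\omega(d)}=2^{\omega(d)}$.

**Step 4 (choosing $r$).** We make the total smaller than $h$ by a power. Altogether
$$\Big|\sum_{m\le h}(F_0g_d)(x+m)\Big|\ll_{r,\varepsilon}5^{\omega(d)}h^{1-1/r}d^{\frac{r+1}{4r^2}+\varepsilon}.$$
Take $r=\lceil8/\kappa\rceil$ and $\varepsilon=\frac1{8r^2}$. For $d\le h^{4-\kappa}$ the exponent of $h$ is at most
$$1-\frac1r+\frac{(4-\kappa)(r+1)}{4r^2}+\frac1{2r^2}=1+\frac1{r^2}-\frac{\kappa(r+1)}{4r^2}+\frac1{2r^2}<1-\frac1{2r^2},$$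
because $\kappa(r+1)/4>\kappa r/4\ge2$. Summing over $d\le D\le h^4$ by Lemma 2(i) with $w=5$, $\tau=\frac1{4r^2}$, we get the claim with $c=\frac1{4r^2}$. $\square$

## 7. Large conductors: Weil on average

Moments of $T$ lead to sums over tuples $m\in[1,h]^\ell$. The *pattern* of $m$ is the partition of $\{1,\dots,\ell\}$ in which $i,i'$ share a block when $m_i=m_{i'}$. For example, $m=(3,5,5,7)$ has pattern $\{1\},\{2,3\},\{4\}$, with three blocks. A block with one element forces a character to appear unpaired, and there Weil's bound saves.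

**Lemma 4.** Let $\ell\ge1$ and $0<\tau\le1$. Consider integer tuples $m\in[1,h]^\ell$ with a prescribed pattern with $b$ blocks, in which $\{1\}$ is a block. Then
$$\sum_{m}\ \sum_{\substack{d_1,\dots,d_\ell\mid Q\\ d_1>D}}\Big|\mathbf E\prod_{i=1}^\ell(F_0g_{d_i})(x+m_i)\Big|\ll_{\ell,\tau}h^{b+\tau}D^{-1/2}\delta^{-(\ell-b)} .$$

*Proof.* Let $v_1=m_1,v_2,\dots,v_b$ be the distinct values, with multiplicities $\ell_1=1,\ell_2,\dots,\ell_b$. Put $E_1=\prod_{j\ge2}(v_1-v_j)$ and $E=\prod_{i<j}(v_i-v_j)$. Both are nonzero, and empty products are $1$.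

**Step 1 (reduction to one prime at a time).** For uniform $x\in\mathbb Z_n$ the residues modulo $q_0$ and modulo the primes $p\mid Q$ are independent and uniform. So the expectation is at most $q_0^\ell\prod_{p\mid Q}|c_p(S_p)|$ in absolute value, where $S_p=\{i:p\mid d_i\}$ and
$$c_p(S)=\mathbf E_{z\bmod p}\prod_{i\in S}g_p(z+m_i)=\mathbf E_z\prod_jg_p(z+v_j)^{s_j},\qquad 0\le s_j\le \ell_j,$$
with $s_j$ the number of elements of $S$ in the $j$-th block.

**Step 2 (local bounds).** We estimate $c_p(S)$ in each situation.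

* (a) $|c_p(S)|\le2^\ell$ always.
* (b) If $1\in S$ and $p\nmid E_1$, then $|c_p(S)|\ll_\ell p^{-1/2}$.
* (c) If $p\nmid E$, then $|c_p(S)|\ll_\ell p^{-1/2}$ if some $s_j$ is odd, and $|c_p(S)|\le1+O_\ell(1/p)$ if all $s_j$ are even.

Part (a) is $|g_p|\le2$. For the rest, exclude the at most $b$ classes of $z$ for which some $z+v_j$ vanishes modulo $p$. On the others $g_p(z+v_j)=a_p(\chi_p(z+v_j)-\eta_p/p)=\chi_p(z+v_j)+O(1/p)$, as $a_p=1+O(1/p)$. All factors are bounded, so
$$c_p(S)=\frac1p\sum_{z\bmod p}\chi_p\Big(\prod_j(z+v_j)^{s_j}\Big)+O_\ell\Big(\frac1p\Big).$$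
In (b), $s_1=1$ and $v_j\not\equiv v_1\pmod p$ for $j\ge2$, so $-v_1$ is a root of multiplicity exactly one. In (c) with $s_j$ odd, $-v_j$ is a root of odd multiplicity, because $v_1,\dots,v_b$ are distinct modulo $p$. In both cases the polynomial is not a constant times a square, and Weil's bound applies. If all $s_j$ are even, the sum is at most $p$ in absolute value.

**Step 3 (the sum over the $d_i$ as an Euler product).** We exploit $d_1>D$. Put $\sigma=\tau/50$ and $\theta=\frac12-\sigma$. Insert $1\le(d_1/D)^\theta$. Tuples $(d_1,\dots,d_\ell)$ correspond bijectively to families $(S_p)_{p\mid Q}$ of subsets of $[\ell]=\{1,\dots,\ell\}$, and $p\mid d_1$ means $1\in S_p$. So the inner sum is at most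
$$q_0^\ell D^{-\theta}\prod_{p\mid Q}\Sigma_p,\qquad\Sigma_p=\sum_{S\subseteq[\ell]}p^{\theta1_{1\in S}}|c_p(S)| .$$
Let $p\nmid E$. The number of $S\not\ni1$ with all $s_j$ even is $\prod_{j\ge2}2^{\ell_j-1}=2^{(\ell-1)-(b-1)}=2^{\ell-b}$, and each contributes $1+O_\ell(1/p)$. Other $S\not\ni1$ contribute $O_\ell(p^{-1/2})$. If $1\in S$ then $s_1=1$ is odd, and the contribution is $O_\ell(p^{\theta-1/2})=O_\ell(p^{-\sigma})$. If $p\mid E$ but $p\nmid E_1$, then (b) shows that the sets $S\ni1$ contribute $O_\ell(p^{\theta-1/2})=O_\ell(1)$, and (a) handles the others. If $p\mid E_1$ we use (a) throughout. Hence, with some $C'=C'(\ell)\ge1$,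
$$\Sigma_p\le2^{\ell-b}\times\begin{cases}1+C'p^{-\sigma},&p\nmid E,\\ C',&p\mid E,\ p\nmid E_1,\\ C'p^\theta,&p\mid E_1.\end{cases}$$

**Step 4 (collecting the factors).** We bound the product.

* Since $1\le|E|\le h^{\ell^2}$, the divisor bound gives $C'^{\,\omega(|E|)}\ll h^{\tau/10}$.
* By Lemma 2, $\prod_{p\mid Q}(1+C'p^{-\sigma})\ll h^{\tau/10}$.
* By Lemma 2(ii) with $\tau/(10\ell)$ for $\tau$, $2^{(\ell-b)\omega(Q)}\ll\delta^{-(\ell-b)}h^{\tau/10}$.
* $D^{-\theta}=D^{-1/2}D^{\sigma}\le D^{-1/2}h^{4\sigma}\le D^{-1/2}h^{\tau/10}$.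
* $\prod_{p\mid Q,\,p\mid E_1}p^\theta\le\prod_{j\ge2}(v_1-v_j,Q)^{1/2}$, where $(u,Q)$ is the greatest common divisor.

So for each $m$ the inner sum is $\ll_{\ell,\tau}D^{-1/2}\delta^{-(\ell-b)}h^{\tau/2}\prod_{j\ge2}(v_1-v_j,Q)^{1/2}$.

**Step 5 (summing over $m$).** Coincidences modulo primes must be rare on average. For fixed $v_1$ we drop the condition that $v_2,\dots,v_b$ be distinct from each other, and bound the sum by a product of $b-1$ sums, each at most
$$\sum_{0<|u|<h}(u,Q)^{1/2}\le2\sum_{e\mid Q,\,e<h}e^{1/2}\,\frac he\le2h\prod_{p\mid Q}\big(1+p^{-1/2}\big)\ll h^{1+\tau/(2\ell)},$$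
by Lemma 2. The product is $\ll h^{b-1+\tau/2}$. Summing over the $h$ values of $v_1$ we get $h^{b+\tau}D^{-1/2}\delta^{-(\ell-b)}$. $\square$

## 8. Factorial moments of the number of points in a window

The tuples whose blocks all have size at least two will be handled by comparing $|G|$ with $F$. For that we need the moments of $F$ itself over distinct shifts. These also produce the Poisson law in Section 10.

**Proposition 2.** Let $\Phi_\ell=\sum_{m_1,\dots,m_\ell\le h\text{ distinct}}\mathbf E\prod_iF(x+m_i)$, $\Phi_0=1$. There is an absolute $c>0$ with $\Phi_\ell=h^\ell(1+O_\ell(h^{-c}))$ for $h\ge\delta^{-1/2}$. Equivalently, $\mathbf E\,N(N-1)\cdots(N-\ell+1)=\nu^\ell(1+O_\ell(h^{-c}))$.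

*Proof.* The equivalence holds because $F=1_A/\delta$ and the number of $\ell$-tuples of distinct $m_i\le h$ with all $x+m_i\in A$ is $N(N-1)\cdots(N-\ell+1)$. We use the split (5) with $\kappa=1$, $D=h^3$, and let $c=c(1)\le\frac12$ be the exponent in Lemma 3. We induct on $\ell$, and only the factor with index $1$ is split: $F(x+m_1)=(F_0+L)(x+m_1)+G(x+m_1)$.

**Step 1 (the part $F_0+L$).** This gives the main term. Since $F_0$ has period $q_0$, mean $1$ and is bounded, $\sum_{m\le h}F_0(x+m)=h+O(1)$. With Lemma 3, and with (7) in the form $|L|\ll h^{1/2}$ for the at most $\ell-1$ excluded values, we get for all $x$ and all distinct $m_2,\dots,m_\ell$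
$$\sum_{m_1\notin\{m_2,\dots,m_\ell\}}(F_0+L)(x+m_1)=h+O_\ell(h^{1-c}).$$
Multiply by $\prod_{i\ge2}F(x+m_i)\ge0$, take expectations and sum. The nonnegativity lets the uniform error pass through, and this part equals $(h+O_\ell(h^{1-c}))\Phi_{\ell-1}$.

**Step 2 (the part $G$).** This is an error term. Expand $G$ by (5) and each other factor by (4). All $m_i$ are distinct, so $b=\ell$ and $\{1\}$ is a block. Lemma 4 with $\tau=\frac12$ bounds this part by $O_\ell(h^{\ell+1/2}D^{-1/2})=O_\ell(h^{\ell+1/2-3/2})=O_\ell(h^{\ell-1})$.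

By induction $\Phi_\ell=(h+O_\ell(h^{1-c}))\,h^{\ell-1}(1+O_\ell(h^{-c}))+O_\ell(h^{\ell-1})=h^\ell(1+O_\ell(h^{-c}))$. $\square$

## 9. Empty windows are rare

**Proposition 3.** Let $\kappa,\tau\in(0,1]$, $\ell\ge2$. For integers $h\ge1/\delta$,
$$\mathbf P(N(x,h)=0)\ll_{\kappa,\tau,\ell}h^{-2+\kappa}+\nu^{-\ell}(1+\delta h^\tau).$$

*Proof.* Note that $h\ge1/\delta\ge\delta^{-1/2}$, and $\nu=h\delta\ge1$.

**Step 1 (an empty window makes $T$ large).** This passes from $N$ to $T$. By Lemma 3, $N/\delta=h+O(1)+O_\kappa(h^{1-c})+T(x)$. There is $h_0=h_0(\kappa,q_0)$ such that for $h\ge h_0$ the event $N=0$ forces $|T|\ge h/2$. For $h<h_0$ the claim is trivial, since $\mathbf P\le1\ll_{\kappa}h^{-2+\kappa}$. So let $h\ge h_0$. Then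
$$\mathbf P(N=0)\le\Big(\frac2h\Big)^{2\ell}\mathbf E\,T^{2\ell},\qquad\mathbf ET^{2\ell}=\sum_{m\in[1,h]^{2\ell}}\mathbf E\prod_{i=1}^{2\ell}G(x+m_i).\tag{8}$$
Split the sum by the pattern of $m$, with $b$ blocks. The number of patterns is $O_\ell(1)$.

**Step 2 (patterns with a one-element block).** Here Weil saves. Permute the indices so that this block is $\{1\}$ and expand every $G$ by (5), so in particular $d_1>D$. Lemma 4, with $2\ell$ in place of $\ell$ and $\kappa/2$ in place of $\tau$, together with $\delta^{-1}\le h$, bounds the contribution by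
$$\ll h^{b+\kappa/2}D^{-1/2}\delta^{-(2\ell-b)}\le h^{2\ell+\kappa/2}D^{-1/2}=h^{2\ell+\kappa/2-2+\kappa/2}=h^{2\ell-2+\kappa}.$$

**Step 3 (patterns with all blocks of size at least two).** Now $b\le\ell$, and there are few such tuples; we only need to control powers of $G$, which is signed and not bounded in a useful way. The device is to compare it with $F$, whose powers are simple. Let $\ell_j\ge2$ be the block sizes, so $\sum_j\ell_j=2\ell$, and put $\tau'=\tau/(2\ell)$. By (7), $|G|\le F+F_0+|L|\ll F+h^{\tau'}$, hence $|G|^{\ell_j}\ll F^{\ell_j}+h^{\ell_j\tau'}$. As $F=1_A/\delta$, we have $F^{\ell_j}=\delta^{-(\ell_j-1)}F$. Multiply out over the blocks: let $J\subseteq[b]$ be the set of blocks where we take the term with $F$. The values $v_j$ with $j\in J$ are distinct, and each of the others has at most $h$ choices. Since $\sum_{j\notin J}\ell_j\tau'\le\tau$, and this sum is empty for $J=[b]$, the contribution is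
$$\ll\sum_{J\subseteq[b]}\delta^{-\sum_{j\in J}(\ell_j-1)}\,h^{b-|J|}\,\Phi_{|J|}\,h^{\tau1_{J\ne[b]}},\qquad\Phi_{|J|}\ll h^{|J|},$$
by Proposition 2. For $J=[b]$ the term is
$$\ll h^b\delta^{-(2\ell-b)}=h^{2\ell}\nu^{-(2\ell-b)}\le h^{2\ell}\nu^{-\ell},$$
as $\nu\ge1$ and $b\le\ell$. For $J\ne[b]$ at least one block with $\ell_j-1\ge1$ is missing, so $\sum_{j\in J}(\ell_j-1)\le2\ell-b-1$, and the term is at most of order
$$h^b\delta^{-(2\ell-b-1)}h^\tau=h^{2\ell}\nu^{-(2\ell-b)}\,\delta h^\tau\le h^{2\ell}\nu^{-\ell}\,\delta h^\tau .$$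
Insert Steps 2 and 3 in (8). $\square$

**Proof of Proposition 1.** Let $2\le\gamma<3$. By Lemma 1(c),
$$\sum_is_i^\gamma\ll_\gamma n\sum_{h\ge0}(h+1)^{\gamma-2}\,\mathbf P(N(\cdot,h)=0).$$
We have to show that the sum over $h$ is $\ll\delta^{1-\gamma}$. The terms with $h<1/\delta$ contribute $\ll(1+1/\delta)^{\gamma-1}\ll\delta^{1-\gamma}$, by $\mathbf P\le1$. For $h\ge1/\delta$ use Proposition 3 with $\kappa=\frac{3-\gamma}2$, $\ell=4$, $\tau=\frac12$, and $(h+1)^{\gamma-2}\ll h^{\gamma-2}$. Three sums arise.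

* $\sum_h h^{\gamma-4+\kappa}=\sum_h h^{(\gamma-5)/2}=O_\gamma(1)\ll\delta^{1-\gamma}$, since $(\gamma-5)/2<-1$.
* $\sum_{h\ge1/\delta}h^{\gamma-2}(h\delta)^{-4}=\delta^{-4}\sum_{h\ge1/\delta}h^{\gamma-6}\ll\delta^{-4}\delta^{5-\gamma}=\delta^{1-\gamma}$.
* $\delta\sum_{h\ge1/\delta}h^{\gamma-2+\frac12}(h\delta)^{-4}\ll\delta\cdot\delta^{-4}\delta^{5-\gamma-\frac12}=\delta^{\frac12}\cdot\delta^{1-\gamma}\le\delta^{1-\gamma}$. $\square$

By Section 4 this completes the proofs of Theorem 1 and Theorem 2(a): the limsup is finite.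

## 10. Many prime factors: the exponential law of the gaps

We turn to Theorem 2(b). The local set of Section 4 loses a constant factor of density, which is too much for a limit law. So we choose a better one. Fix $y\ge3$ and $J\ge1$, and let $M$ run through any sequence with $\omega(M)\to\infty$. Write $k=|R_M|$ and $\delta'=k/M$.

**Step 1 (a denser local set).** The aim is a subset of $R_M$ that misses only a small proportion of it. Let $p\le y$, $p\mid M$, $a=v_p(M)$. If $a\le2J+3$, use the modulus $p^a$ and $B_p=R_{p^a}$. If $a>2J+3$, use the modulus $p^{2J+3}$ and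
$$B_p=\{x\in R_{p^{2J+3}}:\ p^{2J+1}\nmid x\}.$$
In the latter case suppose $x\bmod p^{2J+3}\in B_p$, say $x\equiv w^2\pmod{p^{2J+3}}$. Since $v_p(x)\le2J<2J+3$, we get $v_p(x)=2v_p(w)=2j$ with $j\le J$. So $x=p^{2j}u$, with $u$ a unit that is a square modulo $p^{2J+3-2j}$. That exponent is at least $3$, so $u$ is a $p$-adic square: by Hensel for odd $p$, and because $u\equiv1\pmod8$ for $p=2$. Hence $x$ is a square modulo $p^a$. Conversely, a square modulo $p^a$ that does not reduce into $B_p$ is divisible by $p^{2J+1}$, so such squares have density at most $p^{-2J-1}$.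

Let $q_0$ be the product of these moduli and $B\subseteq\mathbb Z_{q_0}$ the product set. It contains the class of $1$. The primes $p>y$ dividing $M$ (all odd) form $Q$, with $\eta_p$ as in Section 4: $+1$ if $p\,\|\,M$, and $-1$ if $p^2\mid M$. Again $q_0Q\mid M$. Let $\tilde A\subseteq\mathbb Z_M$ be the preimage of $A$, and $\delta=|\tilde A|/M$. By the above, and by Step 2 of Section 4 for $p>y$, $\tilde A\subseteq R_M$.

**Step 2 (comparing densities).** We compare $\delta$ with $\delta'$ prime by prime. The density of all squares modulo $p^a$ is at least $\frac18$: for odd $p$ the unit squares alone give $\frac12(1-\frac1p)\ge\frac13$; for $2^a$ it is $1$ if $a=1$, $\frac12$ if $a=2$, and at least $\frac18$ if $a\ge3$, by the class of $1$ modulo $8$. So for $p\le y$ the local ratio (density kept over density of squares) is $1$, or at least $1-8p^{-2J-1}$. For $p>y$ it is $1$ if $p\,\|\,M$, and by (2) it is at least $(1+3/p^2)^{-1}\ge1-3/p^2$ otherwise. All subtracted numbers lie in $[0,1]$, and $\prod(1-x_i)\ge1-\sum x_i$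 for $x_i\in[0,1]$. Hence
$$1\ge\frac\delta{\delta'}\ge1-\Delta,\qquad\Delta=\Delta(y,J)=8\sum_pp^{-2J-1}+3\sum_{p>y}p^{-2}\ \to\ 0\quad(y,J\to\infty).\tag{9}$$
Take $y,J$ so large that $\Delta<1$. For fixed $y,J$ only finitely many pairs $(q_0,B)$ occur, so the constants of Sections 5–9 are uniform. Moreover $\omega(Q)\ge\omega(M)-\pi(y)\to\infty$, where $\pi(y)$ is the number of primes up to $y$. So $\delta\le(2/3)^{\omega(Q)}\to0$ and $\delta'\le\delta/(1-\Delta)\to0$.

**Step 3 (Poisson limit for $\tilde A$).** We show that for fixed $y,J$ and every fixed $\lambda>0$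
$$P_{\tilde A}(\lfloor\lambda/\delta\rfloor)\to e^{-\lambda}.\tag{10}$$
Let $h=\lfloor\lambda/\delta\rfloor$. Eventually $h\ge\delta^{-1/2}$; also $h\to\infty$ and $\nu=h\delta\to\lambda$. As $\tilde A$ is the preimage of $A$, $P_{\tilde A}(h)=\mathbf P(N=0)$. Proposition 2 gives $\mathbf E\binom Nj\to\lambda^j/j!$ for each $j$. The partial sums $\sum_{j\le t}(-1)^j\binom Nj$ equal $1$ for $N=0$ and $(-1)^t\binom{N-1}t$ for $N\ge1$. So for even $t$ they are at least $1_{N=0}$, and for odd $t$ at most $1_{N=0}$. Taking expectations and limits, we see that all limit points of $\mathbf P(N=0)$ lie between $\sum_{j\le t}(-\lambda)^j/j!$ for odd $t$ and the same sum for even $t$. Let $t\to\infty$.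

**Step 4 (transfer to $R_M$).** We remove the auxiliary set. Let $h=\lfloor\lambda/\delta'\rfloor$. By (9), $\frac{1-\Delta}\delta\le\frac1{\delta'}\le\frac1\delta$. The quantity $P_U(h)$ is nonincreasing in $h$ and in $U$. By (10),
$$P_{R_M}(h)\le P_{\tilde A}(h)\le P_{\tilde A}\big(\lfloor(1-\Delta)\lambda/\delta\rfloor\big)\to e^{-(1-\Delta)\lambda}.$$
In the other direction, a window that misses $\tilde A$ but not $R_M$ contains a point of $R_M\setminus\tilde A$, and each such point lies in at most $h$ windows. So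
$$P_{R_M}(h)\ge P_{\tilde A}(h)-\frac{h|R_M\setminus\tilde A|}M\ge P_{\tilde A}(\lfloor\lambda/\delta\rfloor)-h\Delta\delta'\ge e^{-\lambda}-o(1)-\Delta\lambda ,$$
using $|R_M\setminus\tilde A|/M=\delta'-\delta\le\Delta\delta'$. The left sides do not depend on $y,J$, and $\Delta$ can be made arbitrarily small. Hence
$$P_{R_M}(\lfloor\lambda/\delta'\rfloor)\to e^{-\lambda}\qquad(\omega(M)\to\infty).\tag{11}$$

**Step 5 (from windows to gaps).** We recover the gap distribution as a derivative. Let $t_i=\delta's_i=ks_i/M$ and $\psi_M(\lambda)=\frac1k\sum_i(t_i-\lambda)_+$. By Lemma 1(a) and $\delta'M=k$,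
$$\psi_M(\delta'h)=\frac{\delta'}k\sum_i(s_i-h)_+=\frac{\delta'M}kP_{R_M}(h)=P_{R_M}(h).$$
The function $\psi_M$ is $1$-Lipschitz, so $|\psi_M(\lambda)-P_{R_M}(\lfloor\lambda/\delta'\rfloor)|\le\delta'\to0$. By (11), $\psi_M(\lambda)\to e^{-\lambda}$ for each $\lambda>0$. For $0<u<\lambda$,
$$\frac{\psi_M(\lambda)-\psi_M(\lambda+u)}u\le\frac1k\#\{i:t_i>\lambda\}\le\frac{\psi_M(\lambda-u)-\psi_M(\lambda)}u .$$
Indeed $(t-\lambda)_+-(t-\lambda-u)_+$ lies in $[0,u]$ and vanishes for $t\le\lambda$, while $(t-\lambda+u)_+-(t-\lambda)_+$ is nonnegative and equals $u$ for $t\ge\lambda$. Let $\omega(M)\to\infty$. The outer terms tend to $\frac{e^{-\lambda}-e^{-\lambda-u}}u$ and $\frac{e^{-\lambda+u}-e^{-\lambda}}u$, and both tend to $e^{-\lambda}$ as $u\to0$. So $\frac1k\#\{i:t_i>\lambda\}\to e^{-\lambda}$.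

**Step 6 (moments).** We upgrade to convergence of moments by Theorem 2(a). Let $0<\gamma<\gamma'<3$ and $W_M(\lambda)=\frac1k\#\{i:t_i>\lambda\}$. Then
$$\frac1k\sum_it_i^\gamma=\int_0^\infty\gamma\lambda^{\gamma-1}W_M(\lambda)\,d\lambda,\qquad W_M(\lambda)\le\min\big(1,C_{\gamma'}\lambda^{-\gamma'}\big),$$
the second by Markov's inequality and Theorem 2(a). The function $\lambda^{\gamma-1}\min(1,C_{\gamma'}\lambda^{-\gamma'})$ is integrable on $(0,\infty)$, so by dominated convergence and Step 5
$$\frac1k\sum_it_i^\gamma\to\int_0^\infty\gamma\lambda^{\gamma-1}e^{-\lambda}\,d\lambda=\gamma\,\Gamma(\gamma)=\Gamma(\gamma+1).$$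

**Step 7 (the ratio).** For $\gamma=2$, Step 6 says $S(R_M)=(2+o(1))M^2/k$. Each local factor of $R_M$ contains $0$ and $1$, so $k\ge2^{\omega(M)}\to\infty$, while $k/M=\delta'\to0$. By (1),
$$s(k)=\frac{M(2M-k+1)}{k+1}=(2+o(1))\frac{M^2}k .$$
Hence $S(R_M)/s(|R_M|)\to1$ as $\omega(M)\to\infty$. $\blacksquare$
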